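# Powers of $\log f$ and cyclicity in Dirichlet-type spaces

Throughout, $\mathbb D$ is the open unit disk, $\mathbb T=\partial\mathbb D$, $m$ is normalized Lebesgue measure on $\mathbb T$, and $dA=\frac1\pi\,dx\,dy$. The letters $C,c$ denote positive constants that may change from line to line, and $A\asymp B$ means $cB\le A\le CB$.

## 1. Dirichlet-type spaces, cyclic functions, outer functions, and $(\log f)^t$

**Definition (Dirichlet-type space).** For $\alpha\in\mathbb R$, $D_\alpha$ is the space of analytic $f(z)=\sum_{k\ge0}a_kz^k$ on $\mathbb D$ with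
$$\|f\|_\alpha^2=\sum_{k\ge0}|a_k|^2(k+1)^\alpha<\infty .$$

So $D_0=H^2$ is the Hardy space and $D_1$ is the Dirichlet space. For example, $\sum_k\frac{z^k}{k+1}=\frac1z\log\frac1{1-z}$ has $\|\cdot\|_\alpha^2=\sum(k+1)^{\alpha-2}$, so it lies in $D_\alpha$ exactly when $\alpha<1$.

From now on $\alpha\in(0,1]$, so $D_\alpha\subset H^2$ and $\|f\|_{H^2}\le\|f\|_\alpha$. We need the norm in integral form. Put $dA_\alpha=(1-|z|^2)^{1-\alpha}dA$ and $\mathcal D_\alpha(f)=\int_{\mathbb D}|f'|^2dA_\alpha$. In polar coordinates with $x=|z|^2$ we have $dA=dx\,dm$. Hence $\int|z|^{2j}dA_\alpha=\int_0^1x^j(1-x)^{1-\alpha}dx=\mathrm B(j+1,2-\alpha)$, where $\mathrm B$ is the Beta function. By orthogonality of the monomials,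
$$\mathcal D_\alpha(f)=\sum_{k\ge1}k^2\,\mathrm B(k,2-\alpha)\,|a_k|^2 .\tag{1}$$
Since $\mathrm B(k,2-\alpha)=\Gamma(k)\Gamma(2-\alpha)/\Gamma(k+2-\alpha)\asymp k^{\alpha-2}$, the weights in (1) are $\asymp k^\alpha$. Therefore $\|f\|_\alpha^2\asymp|f(0)|^2+\mathcal D_\alpha(f)$.

**Definition (cyclic).** For $f\in D_\alpha$ let $[f]$ be the closure in $D_\alpha$ of $\{pf:p\text{ a polynomial}\}$. The function $f$ is cyclic in $D_\alpha$ if $[f]=D_\alpha$.

Since polynomials are dense and $[f]$ is invariant under multiplication by $z$ (the shift is bounded: $(k+2)^\alpha\le2^\alpha(k+1)^\alpha$), $f$ is cyclic if and only if $1\in[f]$. The same invariance shows that $G\in[F]$ implies $[G]\subset[F]$. The constant $1$ is cyclic. The function $z$ is not, because every element of $[z]$ vanishes at $0$.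

The following three facts will be used constantly.

**Fact A.** *A sequence bounded in $D_\alpha$ that converges pointwise on $\mathbb D$ to $F$ converges weakly to $F$. In particular, if its terms lie in $[f]$, then $F\in[f]$.* Point evaluations are bounded on $D_\alpha$, and the corresponding reproducing kernels span a dense subspace. A bounded sequence that converges when paired with a dense set of vectors converges weakly. A closed subspace is weakly closed.

**Fact B.** *If $\psi$ is analytic on a neighborhood of $\overline{\mathbb D}$ and $f\in D_\alpha$, then $\psi f\in[f]$.* Let $p_j$ be the Taylor polynomials of $\psi$ and $\chi_j=\psi-p_j$. Then $\chi_j\to0$ in $C^1(\overline{\mathbb D})$ and $|(\chi_jf)'|\le|\chi_j||f'|+|\chi_j'||f|$. Moreover $\int|f|^2dA_\alpha=\sum|a_k|^2\mathrm B(k+1,2-\alpha)\le\|f\|_\alpha^2$. So $\chi_jf\to0$ in $D_\alpha$.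

As an example, let us see that $1-z$ is cyclic. For $0<r<1$, Fact B gives
$$\frac{1-z}{1-rz}=1-(1-r)\sum_{k\ge1}r^{k-1}z^k\in[1-z].$$
The squared norm of the second term is at most $(1-r)^2\sum_{k\ge1}(k+1)r^{2k-2}\le(1-r)^2\cdot\frac2{(1-r^2)^2}\le2$. As $r\to1$ the quotient tends to $1$ pointwise, so $1\in[1-z]$ by Fact A. The pattern here is to approximate $1$ pointwise by elements of $[f]$ with bounded norms, and it is the pattern of the main proof.

**Definition (outer).** Let $P_\lambda$, $\lambda\in\mathbb D$, be the Poisson probability measure on $\mathbb T$, with density $\frac{1-|\lambda|^2}{|\zeta-\lambda|^2}$ with respect to $m$. A zero-free analytic $f$ on $\mathbb D$ is outer if $\log|f(\lambda)|=\int\varphi\,dP_\lambda$ for some $\varphi\in L^1(m)$.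

For $\varphi\in L^1(m)$ real, put
$$\mathcal H\varphi(z)=\int_{\mathbb T}\frac{\zeta+z}{\zeta-z}\,\varphi(\zeta)\,dm(\zeta),\qquad \operatorname{Re}\mathcal H\varphi(\lambda)=\int\varphi\,dP_\lambda .$$
The outer functions are exactly $f=ce^{\mathcal H\varphi}$ with $|c|=1$. Writing $\varphi=\varphi^+-\varphi^-$ gives $f=c\,e^{-\mathcal H\varphi^-}/e^{-\mathcal H\varphi^+}$, a quotient of two bounded zero-free functions. So the radial limit $f^*$ exists a.e., and by Fatou's theorem $\log|f^*|=\varphi$. Thus an outer function is determined, up to a unimodular constant, by its boundary modulus. Any positive function with integrable logarithm occurs as that modulus.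

The singular inner function $S(z)=\exp\big(-\frac{1+z}{1-z}\big)$ is not outer: $|S^*|=1$ a.e., so if it were outer, $\log|S|$ would vanish identically, but $|S(0)|=e^{-1}$. Here are the elementary properties of outer functions that we use.

1. Products, reciprocals and integer powers of outer functions are outer.
2. If $F$ is outer and $|F^*|\le C$ a.e., then $|F|\le C$. If $F$ is outer and $F^*\in L^2(m)$, then Jensen's inequality gives $|F(\lambda)|^2=\exp\int\log|F^*|^2dP_\lambda\le\int|F^*|^2dP_\lambda$, so $F\in H^2$.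
3. If $\operatorname{Re}G>0$ on $\mathbb D$, then $G$ is outer. Let $\ell=\log G$ with $|\operatorname{Im}\ell|<\pi/2$, and let $\ell_0=\ell-\ell(0)$. Since $\int\ell_0(r\zeta)^2dm=0$, taking real parts gives $\int(\operatorname{Re}\ell_0(r\zeta))^2dm=\int(\operatorname{Im}\ell_0(r\zeta))^2dm\le\pi^2$. So $\ell\in H^2$, and $\log|G|=\operatorname{Re}\ell$ is the Poisson integral of its boundary values. For example, $1-z$ is outer.
4. If $g\in H^1$, then $e^g$ is outer, because $\operatorname{Re}g$ is the Poisson integral of $\operatorname{Re}g^*\in L^1(m)$.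

**Fact C.** *If $f\in D_\alpha$ is cyclic, then $f$ is outer.* Write $f=\theta O$ with $\theta$ inner and $O\in H^2$ outer. If $p_jf\to1$ in $D_\alpha$, then also in $H^2$. Multiplication by $\theta$ is an isometry of $H^2$, so $p_jO$ is Cauchy in $H^2$. Let $v$ be its limit, so $1=\theta v$. Then $|v^*|=1$ a.e., so $|v|\le1$ on $\mathbb D$, and $|\theta(0)||v(0)|=1$ forces $|\theta(0)|=1$. So $\theta$ is constant.

**Definition ($(\log f)^t\in D_\alpha$).** For $f\in D_\alpha$ and $t>0$, this statement means the following. The function $f$ has no zeros in $\mathbb D$, and there are an analytic branch $g$ of $\log f$ and an analytic branch $h$ of $g^t$ on $\mathbb D$ such that $h\in D_\alpha$. A branch of $g^t$ is $h=e^{t\ell}$ with $\ell$ an analytic logarithm of $g$. For non-integer $t$ this requires $g$ to be zero-free, and for integer $t$, $h=g^t$ always makes sense. For negative exponents (which occur only in Theorem 3) read the definition with $h=e^{t\ell}$, $e^\ell=g$.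

For instance, if $f=e^z$, the branch $g=z$ has a zero and no square root, but the branch $g=z+2\pi i$ is zero-free on $\mathbb D$, and its square root is analytic on a neighborhood of $\overline{\mathbb D}$. So $(\log f)^{1/2}\in D_\alpha$.

A second example: $f=\frac14(1-z)$, $g=\log(1-z)-\log4$, $\alpha=1$. Here $\operatorname{Re}g\le-\log2$, so all powers exist, and $|h'|=t|g|^{t-1}/|1-z|$. Near $z=1$ we have $|g|\asymp\log\frac1{|1-z|}$. With $\rho=|1-z|$ and then $y=\log(1/\rho)$, the integral $\int|h'|^2dA$ near $1$ is comparable to $\int_0\big(\log\tfrac1\rho\big)^{2t-2}\frac{d\rho}\rho=\int^\infty y^{2t-2}dy$. So $(\log f)^t\in D_1$ exactly when $t<\frac12$. The function is cyclic, but only small exponents see it in $D_1$.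

## 2. For which $t$ does $(\log f)^t\in D_\alpha$ force cyclicity?

Fix $\alpha\in(0,1]$. A theorem of Aleman says that if $f\in D_\alpha$ and $\log f\in D_\alpha$, then $f$ is cyclic. So $t=1$ is an exponent for which membership of $(\log f)^t$ forces cyclicity. The following problem is from Daniel Seco, "Some problems on optimal approximants", arXiv:1510.05459 (2015). *What are the values of $t>0$ such that for any $f\in D_\alpha$, if $(\log f)^t\in D_\alpha$ then $f$ is cyclic in $D_\alpha$?* The same source notes that for $\alpha=0$ the analogous property holds for $t=\frac12$, and that $\frac12$ is optimal there.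

**Theorem 1.** For $\alpha\in(0,1]$ the required set is
$$\Big\{t>0:\ t\ge\tfrac{1-\alpha}2\Big\},$$
that is, $[\frac{1-\alpha}2,\infty)$ if $0<\alpha<1$, and $(0,\infty)$ if $\alpha=1$.

**Theorem 2.** Let $\alpha\in(0,1]$, let $f\in D_\alpha$ be outer, and let $g$ be a branch of $\log f$. If
$$I:=\int_{\mathbb D}\frac{|g'|^2}{(1+|g|)^2}\,dA_\alpha<\infty,\tag{2}$$
then $f$ is cyclic. Consequently, if $f\in D_\alpha$ and $(\log f)^t\in D_\alpha$ for some $t>0$, then $f$ is cyclic if and only if $f$ is outer.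

**Theorem 3 (a complement, not needed for Theorem 1).** For every $\alpha\in(0,1]$ and $\tau>0$ there is a non-cyclic outer $f\in D_\alpha$ such that, with $g=\log f$, $\int|g'|^2(1+|g|)^{-2-2\tau}dA_\alpha<\infty$ and $(\log f)^{-\tau}\in D_\alpha$. So, among outer functions, "$(\log f)^t\in D_\alpha$" implies cyclicity for every $t>0$ and for no $t<0$.

By Fact C there are two separate matters: whether the hypothesis excludes an inner factor, and whether an outer $f$ satisfying it is cyclic. The threshold $\frac{1-\alpha}2$ comes entirely from the first one.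

## 3. An atomic inner factor is allowed below $\frac{1-\alpha}2$

The simplest zero-free non-outer function is $S$. Multiplying by $(1-z)^2$ makes it smooth enough. Put
$$f(z)=\tfrac18(1-z)^2S(z),\qquad S(z)=\exp\Big(-\frac{1+z}{1-z}\Big).$$

**Step 1: $f\in D_\alpha$ and $f$ is not cyclic.** Since $S'=-2(1-z)^{-2}S$, we get $f'=-\frac14(1-z)S-\frac14S$, which is bounded, so $f\in D_1\subset D_\alpha$. As $1-z$ is outer, $f$ outer would make $S=8f(1-z)^{-2}$ outer, which it is not. By Fact C, $f$ is not cyclic.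

**Step 2: size of the logarithm.** Take $g=-\log8+2\log(1-z)-\frac{1+z}{1-z}$. Since $\operatorname{Re}\frac{1+z}{1-z}>0$, we have $\operatorname{Re}g<-\log8+2\log2=-\log2$. So $g$ is zero-free and a branch $h=g^t$ exists for each $t>0$. As $z\to1$ in $\mathbb D$, $(1-z)g(z)\to-2$. Near $1$ this gives $|g|\ge1/|1-z|$, and away from $1$ we use $|g|\ge\log2$. Hence $|g|\ge c/|1-z|$ on $\mathbb D$. Moreover
$$g'=-\frac2{1-z}-\frac2{(1-z)^2}=-\frac{2(2-z)}{(1-z)^2},\qquad \frac2{|1-z|^2}\le|g'|\le\frac6{|1-z|^2}.$$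

**Step 3: $h\in D_\alpha$ when $0<\alpha<1$ and $0<t<\frac{1-\alpha}2$.** Since $t<1$,
$$|h'|=t|g|^{t-1}|g'|\le C|1-z|^{1-t}|1-z|^{-2}=C|1-z|^{-1-t}.$$
For $|\xi|=1$ and $0<r<1$ we have
$$|1-\xi|\le|1-r\xi|+(1-r)\le2|1-r\xi| .\tag{3}$$
So for $|\theta|\le\pi$, $|1-re^{i\theta}|\ge\max\big(1-r,\frac{|\theta|}\pi\big)$, because $|1-e^{i\theta}|\ge\frac2\pi|\theta|$. Splitting the integral at $|\theta|=1-r$ gives $\int_{-\pi}^{\pi}|1-re^{i\theta}|^{-2-2t}d\theta\le C(1-r)^{-1-2t}$. Therefore
$$\mathcal D_\alpha(h)\le C\int_0^1(1-r)^{-1-2t}(1-r)^{1-\alpha}dr=C\int_0^1(1-r)^{-2t-\alpha}dr<\infty,$$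
because $2t+\alpha<1$.

So for $0<t<\frac{1-\alpha}2$ we have $(\log f)^t\in D_\alpha$ with $f$ not cyclic, and such $t$ are not in the set. For $\alpha=1$ there are no such $t$ and nothing is excluded.

The same function cannot exclude more. Near $1$ we have $|g|\asymp1/|1-z|$, hence $|h'|\ge c|1-z|^{-1-t}$. In the sector $z=1-\rho e^{i\phi}$, $|\phi|<\frac\pi4$, with $\rho$ small, $1-|z|^2=2\rho\cos\phi-\rho^2\ge c\rho$. So $\mathcal D_\alpha(h)\ge c\int_0\rho^{-2-2t}\rho^{1-\alpha}\rho\,d\rho$, which diverges if $2t+\alpha\ge1$.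

## 4. At and above $\frac{1-\alpha}2$: $\log f\in H^1$, so $f$ is outer

The purpose of this section is to show that no example with an inner factor exists once $t\ge\frac{1-\alpha}2$.

**Lemma 1 (embedding).** If $0<\alpha<1$, then $D_\alpha\subset H^q$ with $q=\frac2{1-\alpha}$. Moreover, $D_1\subset H^p$ for all $p<\infty$.

*Proof.* The plan is to write $h\in D_\alpha$ as a fractional integral of an $H^2$ function. Let $\beta=1-\frac\alpha2$ and $(1-z)^{-\beta}=\sum c_kz^k$. Then $c_k=\frac{\Gamma(k+\beta)}{\Gamma(\beta)k!}>0$ and $c_k\asymp(k+1)^{\beta-1}=(k+1)^{-\alpha/2}$. For $h=\sum a_kz^k\in D_\alpha$ the function $b=\sum(a_k/c_k)z^k$ lies in $H^2$. Expanding the kernel in powers of $\bar\eta$ gives, for $\zeta\in\mathbb T$,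
$$h(r\zeta)=\int_{\mathbb T}b^*(\eta)(1-r\zeta\bar\eta)^{-\beta}dm(\eta).$$
By (3), $|h(r\zeta)|\le C\int|b^*(\eta)|\,|\zeta-\eta|^{\alpha/2-1}dm(\eta)$.

Now transfer to the line. Write $\zeta=e^{i\theta}$ with $\theta\in(-\pi,\pi]$, and $\eta=e^{i\phi}$ with $|\phi-\theta|\le\pi$. Then $\phi\in[-2\pi,2\pi]$ and $|\zeta-\eta|\ge\frac2\pi|\theta-\phi|$. So
$$|h(re^{i\theta})|\le C\int_{\mathbb R}\tilde b(\phi)|\theta-\phi|^{\alpha/2-1}d\phi,\qquad\tilde b(\phi)=|b^*(e^{i\phi})|\mathbf 1_{[-2\pi,2\pi]}(\phi),$$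
and $\|\tilde b\|_{L^2(\mathbb R)}\le C\|b\|_{H^2}$. The Hardy–Littlewood–Sobolev inequality states that for $0<s<\frac12$ convolution with $|x|^{s-1}$ maps $L^2(\mathbb R)$ boundedly into $L^q(\mathbb R)$, $\frac1q=\frac12-s$. With $s=\frac\alpha2$ we have $\frac1q=\frac{1-\alpha}2$, and $\|h(r\,\cdot)\|_{L^q(m)}$ is bounded uniformly in $r$.

Finally, $D_1\subset D_{\alpha'}\subset H^{2/(1-\alpha')}$ for all $\alpha'\in(0,1)$, which gives the last claim. $\blacksquare$

**Lemma 2.** Let $\alpha\in(0,1]$, $t>0$, $t\ge\frac{1-\alpha}2$, $f\in D_\alpha$ and $(\log f)^t\in D_\alpha$. Then the branch $g$ of $\log f$ used lies in $H^1$, and $f$ is outer.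

*Proof.* Let $h\in D_\alpha$ be the branch of $g^t$, so $|g|=|h|^{1/t}$. If $\alpha<1$, then $\frac1t\le q=\frac2{1-\alpha}$, and Hölder's inequality gives
$$\int|g(r\zeta)|\,dm=\int|h(r\zeta)|^{1/t}dm\le\Big(\int|h(r\zeta)|^qdm\Big)^{1/(tq)},$$
which is bounded in $r$ by Lemma 1. If $\alpha=1$, the same bound holds with $p=\max(1,\frac1t)$ in place of $q$. So $g\in H^1$, and $f=e^g$ is outer by property 4 of Section 1. $\blacksquare$

What remains for Theorem 1 is that an outer $f\in D_\alpha$ with $(\log f)^t\in D_\alpha$ is cyclic. This holds for every $t>0$ and is the content of Theorem 2.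

## 5. The roots $f^{1/n}$, and where $\operatorname{Im}\log f$ gets in the way

First let us see how the hypothesis on $(\log f)^t$ yields (2). Let $h$ be the branch of $g^t$. Where $|g|\ge1$, $|h'|=t|g|^{t-1}|g'|$ and $|g|^t\ge1$, so $\frac{|g'|}{1+|g|}\le\frac{|g'|}{|g|}\le|g|^{t-1}|g'|=\frac{|h'|}t$. Where $|g|<1$, $|f|=e^{\operatorname{Re}g}\ge e^{-1}$, so $\frac{|g'|}{1+|g|}\le|g'|=\frac{|f'|}{|f|}\le e|f'|$. In all cases
$$\frac{|g'|}{1+|g|}\le\frac{|h'|}t+e|f'|,\tag{4}$$
so (2) holds for every $t>0$. Condition (2) is what all the exponents have in common.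

To prove cyclicity, we look for functions in $[f]$ that are bounded in norm and tend pointwise to $1$. Suppose for the moment $|f|\le1$. The natural candidates are the roots $f^{1/n}=e^{g/n}$. They tend to $1$ pointwise, and
$$|(f^{1/n})'|=\tfrac1n\,e^{\operatorname{Re}g/n}\,|g'|.$$

If $t\ge1$ this is enough for a norm bound: the derivative is at most $|g'|$, and $|g'|\le|h'|/t$ where $|g|\ge1$ and $|g'|\le e|f'|$ where $|g|<1$. If $t<1$ we control only $|g|^{t-1}|g'|$, and in the generality of Theorem 2 only $|g'|/(1+|g|)$, together with $|f'|=e^{\operatorname{Re}g}|g'|$. With $x=-\operatorname{Re}g>0$, the best estimate of the prefactor that is uniform in $n$ is $\frac1ne^{-x/n}\le\frac1{ex}$. So we would need control of $|g'|/|\operatorname{Re}g|$, and we have control of $|g'|/(1+|g|)$. At a point where $\operatorname{Re}g=-x$ and $|\operatorname{Im}g|=e^{x/2}$ with $x$ large, the factors in front of $|g'|$ that the hypotheses control are about $e^{-x/2}$ and $e^{-x}$, both far below $\frac1{ex}$.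 The estimate stops at exactly this point: the modulus of $f^{1/n}$ sees only $\operatorname{Re}g$, while the hypothesis counts all of $|g|$.

There are two further gaps. If $f$ is unbounded, $e^{\operatorname{Re}g/n}$ is not bounded by $1$. Also, $f^{1/n}=f^{1/n-1}\cdot f$ is $f$ times a function that may be unbounded, so it is not clear that $f^{1/n}\in[f]$.

The way around the first gap is an analytic factor that sees $|g|$. If $\operatorname{Re}g\le0$, then $(1-\frac gn)^{-1}$ is bounded by $1$, and by $\frac n{|g|}$ whatever $\operatorname{Im}g$ is. Multiplying $e^{g/n}$ by it turns the prefactor $\frac1n$ into at most a multiple of $\frac1{1+|g|}$. For unbounded $f$ we first split off the part $k$ of $g$ that carries $\log^+|f^*|$. Membership in $[f]$ will be obtained by passing to the $n$-th power of the approximant, which is $f$ times a *bounded* function, and then extracting the $n$-th root inside invariant subspaces. The next three sections build the tools: bounded multipliers (Section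 6), a formula for $\mathcal D_\alpha$ of an outer function in terms of its boundary modulus (Section 7), and cutting off the modulus and extracting roots (Section 8).

## 6. Bounded multipliers stay in $[f]$

**Lemma 3.** If $f\in D_\alpha$, $\varphi\in H^\infty$ and $\varphi f\in D_\alpha$, then $\varphi f\in[f]$.

*Proof.* Write $u_r(z)=u(rz)$ for $0<r<1$. By Fact B, $\varphi_rf\in[f]$, and $\varphi_rf\to\varphi f$ pointwise as $r\to1$. Since $(\varphi_rf)(0)=\varphi(0)f(0)$, Fact A reduces the lemma to a bound for $\mathcal D_\alpha(\varphi_rf)$ uniform in $r$.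

The dangerous term in $(\varphi_rf)'=\varphi_rf'+r\varphi'(rz)f(z)$ is the last one. We compare $f(z)$ with $f(rz)$ there, because $\varphi'(rz)f(rz)$ is part of $(\varphi f)'(rz)$:
$$(\varphi_rf)'(z)=\varphi_r(z)f'(z)+r\varphi'(rz)\big(f(z)-f(rz)\big)+r(\varphi f)'(rz)-r\varphi(rz)f'(rz).$$
By (1), $\mathcal D_\alpha(u_r)\le\mathcal D_\alpha(u)$. So the first, third and fourth terms have $L^2(dA_\alpha)$-norms at most $\|\varphi\|_\infty\mathcal D_\alpha(f)^{1/2}$, $\mathcal D_\alpha(\varphi f)^{1/2}$ and $\|\varphi\|_\infty\mathcal D_\alpha(f)^{1/2}$.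

For the second term, the Schwarz–Pick lemma gives $|\varphi'(rz)|\le\frac{\|\varphi\|_\infty}{1-r^2|z|^2}\le\frac{\|\varphi\|_\infty}{1-r}$. Since $1-r^k\le k(1-r)$ and $\mathrm B(k+1,2-\alpha)\le\mathrm B(k,2-\alpha)$,
$$\int|f(z)-f(rz)|^2dA_\alpha=\sum_{k\ge1}|a_k|^2(1-r^k)^2\,\mathrm B(k+1,2-\alpha)\le(1-r)^2\mathcal D_\alpha(f).$$
So the second term has norm at most $\|\varphi\|_\infty\mathcal D_\alpha(f)^{1/2}$. Altogether $\mathcal D_\alpha(\varphi_rf)^{1/2}\le3\|\varphi\|_\infty\mathcal D_\alpha(f)^{1/2}+\mathcal D_\alpha(\varphi f)^{1/2}$. $\blacksquare$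

## 7. The Dirichlet integral as an average of Jensen gaps

We want to modify the boundary modulus of an outer function without losing control of $\mathcal D_\alpha$. For this we need a formula for $\mathcal D_\alpha$ in terms of the boundary modulus.

**Lemma 4.** Let $0<\beta<1$, $w(x)=(1-x)^{1-\beta}$ and $d\nu_\beta(\lambda)=-(xw'(x))'\big|_{x=|\lambda|^2}dA(\lambda)$. Then $\nu_\beta\ge0$, and for all $F\in H^2$ (both sides possibly $\infty$)
$$\mathcal D_\beta(F)=\int_{\mathbb D}\Big(\int_{\mathbb T}|F^*|^2dP_\lambda-|F(\lambda)|^2\Big)d\nu_\beta(\lambda).\tag{5}$$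

*Proof.* With $\gamma=1-\beta$, $xw'=-\gamma x(1-x)^{\gamma-1}$, so $-(xw')'=\gamma(1-x)^{\gamma-2}\big[(1-x)+(1-\gamma)x\big]=\gamma(1-x)^{\gamma-2}(1-\gamma x)\ge0$. The integrand in (5) is nonnegative by Cauchy–Schwarz, since $F(\lambda)=\int F^*dP_\lambda$. So we may integrate in polar coordinates by Tonelli. Let $F=\sum a_kz^k$. Averaging over $|\lambda|=\rho$ and using $\int P_{\rho\zeta}\,dm(\zeta)=m$, the mean of $\int|F^*|^2dP_\lambda$ is $\sum|a_k|^2$ and the mean of $|F|^2$ is $\sum|a_k|^2\rho^{2k}$. With $x=\rho^2$ the right side of (5) equals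
$$\sum_{k\ge1}|a_k|^2\int_0^1(1-x^k)\big(-(xw')'\big)dx .$$
Integrate by parts twice. The boundary terms vanish because $xw'=0$ at $x=0$, and because $(1-x^k)(1-x)^{\gamma-1}\to0$ and $w(x)\to0$ as $x\to1$. The integral becomes $-k\int_0^1x^kw'dx=k^2\int_0^1x^{k-1}w\,dx=k^2\,\mathrm B(k,2-\beta)$. By (1) this is the coefficient of $|a_k|^2$ in $\mathcal D_\beta(F)$. $\blacksquare$

As a check, take $F(z)=z$. The left side is $\mathrm B(1,2-\beta)=\frac1{2-\beta}=\frac1{1+\gamma}$, and the right side is $\int_0^1\gamma(1-x)^{\gamma-1}\big(1-\gamma+\gamma(1-x)\big)dx=(1-\gamma)+\frac{\gamma^2}{1+\gamma}=\frac1{1+\gamma}$.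

**Definition (Jensen gap).** Let $P$ be a probability measure and $X$ real with $X,e^X\in L^1(P)$. Put $M=\int X\,dP$ and
$$J_P(X)=\int e^X\,dP-e^M\ge0 .$$

For example, if $X=\pm a$ with probability $\frac12$ each, then $J_P(X)=\cosh a-1$. The connection with (5) is this. If $F\in H^2$ is outer and $X=\log|F^*|^2$, then $|F(\lambda)|^2=\exp\int X\,dP_\lambda$, so *the integrand in (5) is $J_{P_\lambda}(X)$*. Each $P_\lambda$ has bounded density, so $X,e^X\in L^1(P_\lambda)$. It therefore suffices to compare gaps, and this reduces to a pointwise inequality. Put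
$$\Delta(x,c)=e^x-e^c-e^c(x-c)=\int_c^x(x-y)e^y\,dy\ge0 .$$
Since $e^c+e^c(M-c)\le e^M$,
$$J_P(X)\le\int\Delta(X,c)\,dP\quad\text{for all }c\in\mathbb R,\ \text{with equality for }c=M .\tag{6}$$

Let $\kappa$ be nondecreasing and piecewise linear. Substituting $y=\kappa(v)$,
$$\Delta(\kappa(x),\kappa(c))=\int_c^x\big(\kappa(x)-\kappa(v)\big)e^{\kappa(v)}\kappa'(v)\,dv .\tag{7}$$
For both orders of $x$ and $c$, the factor $\kappa(x)-\kappa(v)$ has the sign of $x-v$ (or vanishes), so upper bounds for $|\kappa(x)-\kappa(v)|$ and $e^{\kappa}\kappa'$ can be inserted. Two choices of $\kappa$ matter.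

1. If $\kappa(v)=\max(v,0)$, then $|\kappa(x)-\kappa(v)|\le|x-v|$ and $e^{\kappa(v)}\kappa'(v)\le e^v$. So $\Delta(\kappa(x),\kappa(c))\le\Delta(x,c)$.
2. If $\kappa_L(v)=\min(v,\,nv+(n-1)L)$ with $n\in\mathbb N$ and $L>0$, then $\kappa_L(v)=v$ for $v\ge-L$ and $\kappa_L(v)=nv+(n-1)L$ for $v\le-L$. Here $1\le\kappa_L'\le n$ and $\kappa_L(v)\le v$, so $\Delta(\kappa_L(x),\kappa_L(c))\le n^2\Delta(x,c)$.

In either case let $K$ be the constant ($K=1$ or $K=n^2$). Apply (6) to $\kappa(X)$ with the constant $\kappa(c)$, where $c=\int X\,dP$, and then use the equality case of (6) for $X$: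
$$J_P(\kappa(X))\le\int\Delta(\kappa(X),\kappa(c))\,dP\le K\int\Delta(X,c)\,dP=K\,J_P(X).\tag{8}$$

## 8. Cutting off the modulus and extracting $n$-th roots

**Lemma 5.** Let $\alpha\in(0,1]$.

(a) If $f\in D_\alpha$ is outer, the outer function $u$ with $|u^*|=\max(|f^*|,1)$ satisfies $u\in D_\alpha$ and $\mathcal D_\alpha(u)\le\mathcal D_\alpha(f)$.

(b) If $\Phi\in D_\alpha$ is outer, $n\in\mathbb N$ and $\Phi^n\in D_\alpha$, then $\Phi\in[\Phi^n]$.

*Proof of (a).* Since $|u^*|^2\le1+|f^*|^2$, we have $u\in H^2$. Let $X=\log|f^*|^2$ and $\kappa(v)=\max(v,0)$, so $\log|u^*|^2=\kappa(X)$. By (8), $J_{P_\lambda}(\kappa(X))\le J_{P_\lambda}(X)$ for every $\lambda$. Integrating against $\nu_\beta$, Lemma 4 gives $\mathcal D_\beta(u)\le\mathcal D_\beta(f)$ for every $\beta\in(0,1)$. If $\alpha<1$, take $\beta=\alpha$. If $\alpha=1$, then $\mathcal D_\beta(u)\le\mathcal D_\beta(f)\le\mathcal D_1(f)$, and letting $\beta\uparrow1$ gives $\mathcal D_1(u)\le\mathcal D_1(f)$ by monotone convergence.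

*Proof of (b).* We want to write $\Phi$ as a limit of functions (bounded)$\,\cdot\Phi^n$. The quotient $\Phi/\Phi^n$ is unbounded only where $|\Phi^*|$ is small, so there we replace the modulus $|\Phi^*|$ by a constant times $|\Phi^*|^n$. In logarithmic scale this is $\kappa_L$.

**Step 1: the modified functions.** Let $X=\log|\Phi^*|^2$ and $q_L=\frac12(X-\kappa_L(X))=\frac{n-1}2(-X-L)^+$, which is nonnegative and in $L^1(m)$. Put $\Phi_L=\Phi e^{-\mathcal Hq_L}$. This is outer, $|\Phi_L^*|^2=e^{X-2q_L}=e^{\kappa_L(X)}$, and $|\Phi_L|\le|\Phi|$, so $\Phi_L\in H^2$.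

**Step 2: bounded norms.** By (8), $J_{P_\lambda}(\kappa_L(X))\le n^2J_{P_\lambda}(X)$. As in (a), $\mathcal D_\beta(\Phi_L)\le n^2\mathcal D_\beta(\Phi)$ for $\beta\in(0,1)$, and hence $\mathcal D_\alpha(\Phi_L)\le n^2\mathcal D_\alpha(\Phi)$ (for $\alpha=1$ again by letting $\beta\uparrow1$). Also $|\Phi_L(0)|\le|\Phi(0)|$. So the norms $\|\Phi_L\|_\alpha$ are bounded in $L$.

**Step 3: $\Phi_L\in[\Phi^n]$.** The quotient $\Phi_L/\Phi^n$ is outer with boundary modulus
$$e^{(\kappa_L(X)-nX)/2}=\min\big(|\Phi^*|^{1-n},\,e^{(n-1)L/2}\big),$$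
so it lies in $H^\infty$. Since $\Phi_L\in D_\alpha$, Lemma 3 applied to $\Phi^n$ gives $\Phi_L\in[\Phi^n]$.

**Step 4: limit.** As $L\to\infty$, $q_L\to0$ in $L^1(m)$ by dominated convergence, so $\mathcal Hq_L\to0$ and $\Phi_L\to\Phi$ pointwise on $\mathbb D$. By Step 2 and Fact A, $\Phi\in[\Phi^n]$. $\blacksquare$

## 9. Damped roots: the proof of Theorem 2

Let $f\in D_\alpha$ be outer with (2).

**Step 1: split off the large values of $|f|$.** The purpose is to replace $g$ by a function with nonpositive real part. Let $k=\mathcal H(\log^+|f^*|)$. Then $\operatorname{Re}k\ge0$, and $u=e^k$ is the function of Lemma 5(a). Since $k'=u'/u$ and $|u|\ge1$,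
$$\mathcal D_\alpha(k)\le\mathcal D_\alpha(u)\le\mathcal D_\alpha(f).$$
Put $g_1=g-k$, so $e^{g_1}=f/u$. Since $f$ is outer, $\operatorname{Re}g_1(\lambda)=\int\min(\log|f^*|,0)\,dP_\lambda\le0$.

**Step 2: define the approximants.** For $n\in\mathbb N$ let
$$F_n=e^{g_1/n}M_n,\qquad M_n=\Big(1-\frac{g_1}n\Big)^{-1}\Big(1+\frac kn\Big)^{-1}.$$
The two factors of $M_n$ are there to make $|F_n|$ small where $|g_1|$ or $|k|$ is large, hence where $|g|$ is large.

**Step 3: size.** If $\operatorname{Re}\xi\ge0$, then $|1+\xi|^2=1+2\operatorname{Re}\xi+|\xi|^2$, so $|1+\xi|\ge\max(1,|\xi|)$. Apply this with $\xi=-g_1/n$ and $\xi=k/n$: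
$$|M_n|^{-1}\ge\max\Big(1,\frac{|g_1|}n,\frac{|k|}n\Big)\ge\frac13\Big(1+\frac{|g_1|+|k|}n\Big)\ge\frac{1+|g|}{3n}.$$
Since $|e^{g_1/n}|\le1$,
$$|F_n|\le|M_n|\le\min\Big(1,\frac{3n}{1+|g|}\Big).\tag{9}$$

**Step 4: bounded norms.** Logarithmic differentiation gives
$$\frac{F_n'}{F_n}=\frac1n\Big(g_1'+\frac{g_1'}{1-g_1/n}-\frac{k'}{1+k/n}\Big).$$
Both denominators have modulus at least $1$, so $|F_n'|\le\frac{|F_n|}n(2|g_1'|+|k'|)\le\frac{|F_n|}n(2|g'|+3|k'|)$. Using the second bound of (9) for the $g'$ term and the first for the $k'$ term,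
$$|F_n'|\le\frac{6|g'|}{1+|g|}+3|k'| .$$
Therefore $\mathcal D_\alpha(F_n)^{1/2}\le6I^{1/2}+3\mathcal D_\alpha(f)^{1/2}$ for all $n$. Moreover $|F_n(0)|\le1$ and $F_n\to1$ pointwise. By Fact A, $F_n\to1$ weakly in $D_\alpha$.

**Step 5: $F_n\in[f]$.** First, $F_n$ is outer: $e^{g_1/n}$ is outer because $\operatorname{Re}g_1$ is the Poisson integral of an $L^1$ function, and $1-g_1/n$ and $1+k/n$ have positive real part. Next, $F_n\in D_\alpha\cap H^\infty$ by Steps 3 and 4, and $(F_n^n)'=nF_n^{n-1}F_n'$, so $F_n^n\in D_\alpha$. Finally,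
$$F_n^n=e^{g_1}M_n^n=f\cdot u^{-1}\Big(1-\frac{g_1}n\Big)^{-n}\Big(1+\frac kn\Big)^{-n},$$
and the function multiplying $f$ is bounded by $1$. By Lemma 3, $F_n^n\in[f]$. By Lemma 5(b), $F_n\in[F_n^n]\subset[f]$.

Steps 4 and 5 with Fact A give $1\in[f]$, so $f$ is cyclic.

**Step 6: the consequence.** Suppose $f\in D_\alpha$ and $(\log f)^t\in D_\alpha$ for some $t>0$. By (4), the branch $g$ used satisfies (2). So if $f$ is outer, it is cyclic by what was just proved. Conversely, a cyclic function is outer by Fact C. This proves Theorem 2. $\blacksquare$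

**Proof of Theorem 1.** If $t>0$ and $t\ge\frac{1-\alpha}2$, and $f,(\log f)^t\in D_\alpha$, then $f$ is outer by Lemma 2, hence cyclic by Theorem 2. If $0<t<\frac{1-\alpha}2$ (possible only for $\alpha<1$), Section 3 gives a non-cyclic $f\in D_\alpha$ with $(\log f)^t\in D_\alpha$. So the set is $\{t>0:t\ge\frac{1-\alpha}2\}$. The endpoint belongs to it when $0<\alpha<1$, and for $\alpha=1$ every $t>0$ works. $\blacksquare$

## 10. Cantor sets and negative powers: the proof of Theorem 3

Theorem 3 says that Theorem 2 fails if the weight $(1+|g|)^{-2}$ in (2) is weakened by any power. The non-cyclic outer function is built so that it vanishes on a closed set $E\subset\mathbb T$ carrying a measure that defines a bounded functional on $D_\alpha$.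

**Step 1: parameters and the set.** Let $\tau>0$. Choose $s$ with
$$1-\alpha<s<1-\alpha+\tfrac\alpha2\min(1,\tau),$$
and put $\gamma=\frac\alpha2$, $b=s+\gamma$. Then $s<1-\frac\alpha2$, so $0<s<b<1$. Let $\varrho=2^{-1/s}<\frac12$. Let $K\subset[0,1]$ be the symmetric Cantor set of ratio $\varrho$: generation $j$ consists of $2^j$ intervals of length $\varrho^j$, and each interval is replaced by its two end subintervals of ratio $\varrho$. Put $E=\{e^{i\theta}:\theta\in K\}$, and let $\mu$ be the probability measure on $E$ giving mass $2^{-j}=\varrho^{js}$ to the part of $E$ in each interval of generation $j$. (For $s=\frac{\log2}{\log3}$ this is the middle-thirds set.) We need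
$$c\rho^s\le\mu(\{\eta\in E:|\eta-\zeta|\le\rho\})\le C\rho^s\qquad(\zeta\in E,\ 0<\rho\le2).\tag{10}$$

*Lower bound.* Let $j\ge0$ be least with $\varrho^j\le\rho$. The generation-$j$ interval containing $\zeta$ lies within distance $\rho$ of $\zeta$, so the mass is at least $\varrho^{js}$. If $j=0$ this is $1\ge(\rho/2)^s$. If $j\ge1$ then $\varrho^{j-1}>\rho$ and $\varrho^{js}\ge(\varrho\rho)^s$.

*Upper bound.* Two distinct generation-$j$ intervals are at distance at least $(1-2\varrho)\varrho^{j-1}$. If $|\eta-\zeta|\le\rho$, the angles differ by at most $\frac\pi2\rho$. So if $\frac\pi2\rho<(1-2\varrho)\varrho^{j-1}$, the set in (10) lies in one generation-$j$ interval and has mass at most $\varrho^{js}$. Take the largest $j\ge1$ with this property. Then $(1-2\varrho)\varrho^j\le\frac\pi2\rho$, so the mass is at most $C\rho^s$. If no $j\ge1$ has the property, $\rho$ is bounded below and the mass is at most $1\le C\rho^s$.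

Also, for $0<\delta\le1$, $E$ is covered by $C\delta^{-s}$ disks of radius $\delta$: use the $2^j=\varrho^{-js}$ intervals of the least generation $j$ with $\varrho^j\le\delta$. With $d(z)=\operatorname{dist}(z,E)$, the set $\{d\le\delta\}$ is covered by the concentric disks of radius $2\delta$, so
$$A(\{z\in\mathbb D:d(z)\le\delta\})\le C\delta^{2-s}\qquad(0<\delta\le1).\tag{11}$$

**Step 2: the function.** Let
$$p(z)=\int_E(1-\bar\zeta z)^{-b}d\mu(\zeta),\qquad g=-p^{1/2},\qquad f=e^g,$$
with principal branches. Since $|\arg(1-\bar\zeta z)^{-b}|\le\frac{b\pi}2<\frac\pi2$, we have $\operatorname{Re}p>0$. Hence $p^{1/2}$ is defined with $|\arg p^{1/2}|<\frac\pi4$, so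
$$\operatorname{Re}p^{1/2}\ge|p|^{1/2}/\sqrt2,\qquad|f|\le e^{-|p|^{1/2}/\sqrt2}.\tag{12}$$

**Step 3: $p$ is large near $E$, and $p'$ is not too large.** Note $|1-\bar\zeta z|=|\zeta-z|$ for $\zeta\in\mathbb T$. The points $\zeta\in E$ within $d(z)$ of a point of $E$ nearest to $z$ satisfy $|\zeta-z|\le2d(z)$, so (10) gives
$$|p(z)|\ge\operatorname{Re}p(z)\ge\cos(b\pi/2)\int|\zeta-z|^{-b}d\mu\ge c\,d(z)^{s-b}=c\,d(z)^{-\gamma}.$$
Next, $\mu(\{|\zeta-z|\le2^jd(z)\})\le C(2^jd(z))^s$. Indeed, if this set contains a point $\zeta_0$, it lies in the ball of radius $2^{j+1}d(z)$ about $\zeta_0$; use (10), or $\mu\le1$ if that radius exceeds $2$. Summing over the shells $2^jd\le|\zeta-z|<2^{j+1}d$,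
$$|p'(z)|\le b\int|\zeta-z|^{-b-1}d\mu\le C\sum_{j\ge0}(2^jd)^{-b-1}(2^{j+1}d)^s\le C\,d(z)^{s-b-1}=C\,d(z)^{-\gamma-1}.$$

**Step 4: the integral that controls everything.** By Step 3, $|p|^{-2-\tau}|p'|^2\le C\,d^{\gamma(2+\tau)-2\gamma-2}=C\,d^{\gamma\tau-2}$. Since $1-|z|\le d(z)$, $(1-|z|^2)^{1-\alpha}\le C\,d^{1-\alpha}$. Splitting into $\{d>1\}$, where $1<d\le2$, and the shells $\{2^{-j-1}<d\le2^{-j}\}$, and using (11),
$$\int|p|^{-2-\tau}|p'|^2dA_\alpha\le C\int d^{\gamma\tau-1-\alpha}dA\le C+C\sum_{j\ge0}2^{-j(\gamma\tau-1-\alpha+2-s)}<\infty,$$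
because $s<1-\alpha+\gamma\tau$.

**Step 5: $g$, $g^{-\tau}$ and $f$.** We have $|g'|=\frac12|p|^{-1/2}|p'|$, so
$$\frac{|g'|}{(1+|g|)^{1+\tau}}\le|g'||g|^{-1-\tau}=\tfrac12|p|^{-1-\tau/2}|p'|\in L^2(dA_\alpha)$$
by Step 4. This is the first integral condition of Theorem 3. Since $-g=p^{1/2}$ has positive real part, $g$ is zero-free and a branch of $g^{-\tau}$ exists. As $|(g^{-\tau})'|=\tau|g|^{-1-\tau}|g'|$, we get $(\log f)^{-\tau}\in D_\alpha$. Finally, $e^{-x/\sqrt2}x^{1+\tau}$ is bounded on $(0,\infty)$. With $x=|p|^{1/2}$ and (12),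
$$|f'|=|f||g'|\le e^{-|p|^{1/2}/\sqrt2}|p|^{-1/2}|p'|\le C|p|^{-1-\tau/2}|p'|,$$
so $f\in D_\alpha$.

**Step 6: $f$ is outer.** By (12) and the mean value property, $\int|p(r\zeta)|^{1/2}dm\le\sqrt2\int\operatorname{Re}p(r\zeta)^{1/2}dm=\sqrt2\operatorname{Re}p(0)^{1/2}$. So $g\in H^1$, and $f=e^g$ is outer by property 4 of Section 1.

**Step 7: $f$ is continuous on $\overline{\mathbb D}$ and vanishes on $E$.** The function $p$ extends continuously to $\overline{\mathbb D}\setminus E$, and the lower bound for $\operatorname{Re}p$ in Step 3 persists there, so $p^{1/2}$ and $f$ extend too. Since $|p(z)|\ge c\,d(z)^{-\gamma}\to\infty$ as $d(z)\to0$, (12) shows that $f$ extends continuously to $\overline{\mathbb D}$ with $f=0$ on $E$.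

**Step 8: $\mu$ has finite energy.** Let $c_k=\int\zeta^kd\mu$. We claim $\sum|c_k|^2(k+1)^{-\alpha}<\infty$.

If $\alpha<1$, the coefficients $e_k>0$ of $(1-z)^{-(1-\alpha)}$ satisfy $e_k\asymp(k+1)^{-\alpha}$. By (3),
$$\sum e_kr^k|c_k|^2=\iint(1-r\zeta\bar\eta)^{-(1-\alpha)}d\mu(\zeta)\,d\mu(\eta)\le C\iint|\zeta-\eta|^{-(1-\alpha)}d\mu\,d\mu<\infty.$$
The last integral is finite because, for fixed $\zeta\in E$, the shells $2^{-j}<|\eta-\zeta|\le2^{1-j}$, $j\ge0$, contribute at most $C\sum_j2^{j(1-\alpha)}2^{-js}$ by (10), and $s>1-\alpha$.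

If $\alpha=1$, use $\sum\frac{z^k}{k+1}=-\frac1z\log(1-z)$ at $z=r\zeta\bar\eta$ with $\frac12\le r<1$. By (3), $\frac12|\zeta-\eta|\le|1-r\zeta\bar\eta|\le2$, so
$$|\log(1-r\zeta\bar\eta)|\le\log\frac2{|\zeta-\eta|}+\log2+\frac\pi2 .$$
The right side is $\mu\times\mu$-integrable because on the same shells the sum is at most $C\sum_j(j+1)2^{-js}<\infty$, as $s>0$. So $\sum\frac{r^k|c_k|^2}{k+1}$ is bounded in $r$.

Letting $r\to1$ and using monotone convergence gives the claim in both cases.

**Step 9: a functional that separates $1$ from $[f]$.** For $F=\sum a_kz^k\in D_\alpha$ put $\Lambda(F)=\sum a_kc_k$. By Cauchy–Schwarz and Step 8, the series converges absolutely and $\Lambda$ is bounded on $D_\alpha$. For every polynomial $q$, Abel's theorem and the continuity of $f$ on $\overline{\mathbb D}$ give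
$$\Lambda(qf)=\lim_{r\to1}\int_E(qf)(r\zeta)\,d\mu(\zeta)=\int_Eqf\,d\mu=0,$$
because $f=0$ on $E$. So $\Lambda=0$ on $[f]$, while $\Lambda(1)=\mu(E)=1$. Hence $1\notin[f]$ and $f$ is not cyclic.

This gives the function required in Theorem 3 for each $\tau>0$. Together with Theorem 2 it proves the last sentence there: among outer functions, $(\log f)^t\in D_\alpha$ implies cyclicity for every $t>0$ and, taking $t=-\tau$, for no $t<0$. $\blacksquare$
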